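# Fourier integrals of $e^{H(it)}$ when $H'$ lies in the Laguerre–Pólya class

## 1. Gaussian, Airy and Bessel kernels

Take a function with only real zeros, integrate it to get $H$, form $e^{H}$ on the imaginary axis, and take the Fourier transform. Does the result again have only real zeros? The natural guess is yes. We make the guess precise and try it on cases that can be done by hand.

**Definition (Laguerre–Pólya class).** $\mathcal{LP}$ is the set of real entire functions that are limits, uniformly on compact subsets of $\mathbb C$, of real polynomials having only real zeros. Equivalently, it is the set of entire functions of the form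
$$c\,z^m e^{-az^2+bz}\prod_k\Big(1+\frac z{x_k}\Big)e^{-z/x_k},\qquad a\ge 0,\ b,c\in\mathbb R,\ m\in\mathbb Z_{\ge0},\ x_k\in\mathbb R\setminus\{0\},\ \sum_k x_k^{-2}<\infty. \tag{1}$$

For example $\sin z$ and $e^{-z^2}$ belong to $\mathcal{LP}$. The function $e^{z^2}$ does not: a zero-free nonzero function of the form (1) is $ce^{-az^2+bz}$, and here $a=-1$ would be needed.

The question comes from Petter Brändén and Matthew Chasse, "Classification theorems for operators preserving zeros in a strip", arXiv:1402.2795 (2014).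

**Conjecture.** Suppose $H(t)=\sum_{k\ge0}\gamma_kt^k/k!$ is a real transcendental entire function, $H'\in\mathcal{LP}$, and $H(it)\to-\infty$ as $t\to\pm\infty$. Then
$$F(z)=\int_{-\infty}^\infty e^{H(it)}e^{izt}\,dt\in\mathcal{LP}.$$

Here $t$ is real. Since $H(it)$ need not be real, the hypothesis is read as $\operatorname{Re}H(it)\to-\infty$. The integral means the sum of the improper integrals over $(-\infty,0]$ and $[0,\infty)$. We test the guess on polynomials too, although the conjecture excludes them.

*Gaussian.* Let $H(s)=\alpha s^2+\beta s$ with $\alpha>0$, $\beta$ real. Then $H'$ has one real zero, $H(it)=-\alpha t^2+i\beta t$, and $F(z)=\sqrt{\pi/\alpha}\;e^{-(z+\beta)^2/(4\alpha)}$, which is in $\mathcal{LP}$. The guess survives.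

*Airy.* Let $H(s)=s^3/3$, so $H'(s)=s^2$ and $H(it)=-it^3/3$. Here $\operatorname{Re}H(it)=0$ is only bounded above. For real $x$ the integral converges conditionally, and the classical Airy integral gives $F(x)=2\pi\operatorname{Ai}(-x)$. All zeros of $\operatorname{Ai}$ are real: if $\operatorname{Ai}(\zeta)=0$, put $\varphi(r)=\operatorname{Ai}(\zeta+r)$. Then $\varphi''=(\zeta+r)\varphi$, $\varphi(0)=0$, and $\varphi,\varphi'$ decay rapidly as $r\to+\infty$. Multiplying by $\overline\varphi$ and integrating over $[0,\infty)$ gives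
$$-\int_0^\infty|\varphi'|^2=\zeta\int_0^\infty|\varphi|^2+\int_0^\infty r|\varphi|^2,$$
so $\zeta$ is real. Since $\operatorname{Ai}$ is real, has order $3/2$ and $\operatorname{Ai}(0)\ne0$, Hadamard's theorem puts it in the form (1) with $a=0$. So the *function* is right. The *formula* is not. Let $z=x-i\eta$ with $\eta>0$; the integrand has modulus $e^{\eta t}$ and phase $-t^3/3+xt$. On $[A,A+\delta]$ with $\delta^{-1}=(A+1)^2+|x|+1$ the phase changes by at most $1$, so
$$\Big|\int_A^{A+\delta}e^{H(it)+izt}dt\Big|\ge(\cos1)\,\delta\,e^{\eta A}\to\infty\qquad(A\to\infty).$$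
The integral diverges at $z$, and similarly (look at $t\to-\infty$) at every $z$ with $\operatorname{Im}z>0$. We call this the *short-interval estimate*; it returns twice.

*Bessel.* Let $H(s)=1-\cos s$. Then $H'(s)=\sin s\in\mathcal{LP}$, $H(it)=1-\cosh t\to-\infty$, and
$$F(z)=2e\int_0^\infty e^{-\cosh t}\cos(zt)\,dt .$$
Put $\varphi(r)=\int_0^\infty e^{-e^r\cosh t}\cos(zt)\,dt$, so $F(z)=2e\,\varphi(0)$. With $x=e^r$ we have $\frac{d}{dr}=x\frac d{dx}$ and
$$\Big(x\frac{d}{dx}\Big)^2e^{-x\cosh t}=(x^2\cosh^2t-x\cosh t)e^{-x\cosh t}=x^2e^{-x\cosh t}+\partial_t^2e^{-x\cosh t}.$$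
Two integrations by parts in $t$ (the boundary terms at $t=0$ contain $\sinh 0$ or $\sin 0$) give $\varphi''=(e^{2r}-z^2)\varphi$. Both $\varphi$ and $\varphi'$ decay as $r\to\infty$, and $\varphi\not\equiv0$ on $[0,\infty)$ by uniqueness of Laplace transforms (substitute $v=\cosh t$). If $F(z)=0$, then $\varphi(0)=0$, and as before $-\int|\varphi'|^2=\int e^{2r}|\varphi|^2-z^2\int|\varphi|^2$. So $z^2>0$ and $z$ is real. Maximizing $|z|t-\frac12e^t$ over $t$ gives $|z|\log(2|z|)-|z|$, so $F$ has order at most $1$; also $F(0)>0$. By Hadamard's theorem $F\in\mathcal{LP}$.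

These three proofs are special. The Airy and Bessel arguments rest on second-order equations, which a general $H$ does not offer.

## 2. The statement: real axis first, complex values second

Throughout, $h=H'$, $E(t)=\operatorname{Re}H(it)$, $D=d/dz$, and $\mathbb H=\{\operatorname{Im}s>0\}$. Since $H$ is real, $H(-it)=\overline{H(it)}$. So $E$ is even, and
$$\frac{d}{dt}H(it)=ih(it),\qquad E'(t)=-\operatorname{Im}h(it).\tag{2}$$

**Theorem 1.** Let $H$ be real entire, $h=H'\in\mathcal{LP}$, $h\not\equiv0$, $h$ not of the form $ce^{bs}$, and $\sup_{t\in\mathbb R}\operatorname{Re}H(it)<\infty$. Then: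

* (A) $F(x)=\int_{-\infty}^\infty e^{H(it)}e^{ixt}dt$ converges for every real $x$, locally uniformly on $\mathbb R$, and there is exactly one $\widetilde F\in\mathcal{LP}$ with $\widetilde F=F$ on $\mathbb R$; moreover $\widetilde F\not\equiv0$.
* (B) If the integral converges at some $z_0\in\mathbb C$, its value is $\widetilde F(z_0)$.

**Corollary 2 (the conjecture is true).** Let $H$ be as in the conjecture. The integral converges for all real $z$, and $F$ extends from $\mathbb R$ to a unique entire function, which belongs to $\mathcal{LP}$. This function equals the integral at every complex $z$ where the integral converges. In particular $F\in\mathcal{LP}$ whenever the integral converges for all complex $z$.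

*Proof from Theorem 1.* $E$ is continuous and tends to $-\infty$, so it is bounded above. If $h=ce^{bs}$, then $E$ is bounded (constant if $b=0$), which is excluded. And $h\not\equiv0$ because $H$ is transcendental. $\square$

**Proposition 3.** There is an $H$ satisfying all hypotheses of the conjecture for which the integral diverges at every non-real $z$.

So the formula cannot always be read literally off $\mathbb R$. That is the only caveat, and then Theorem 1 still gives the conclusion for the analytic continuation of $F|_{\mathbb R}$.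

The exclusion $h\ne ce^{bs}$ in Theorem 1 is necessary. For $h=e^s$, $H=e^s-1$, the function $e^{H(it)}$ is $2\pi$-periodic and never zero. For fixed real $x$ the integral of $e^{H(it)+ixt}$ over $[2\pi n,2\pi n+\delta]$ has modulus independent of $n$, nonzero for small $\delta$; so the integral diverges.

We use the following standard facts. $\mathcal{LP}$ is closed under locally uniform limits: if $f_m\to f$, choose real-rooted real polynomials $P_m$ with $|P_m-f_m|<1/m$ on $|z|\le m$; then $P_m\to f$. It is invariant under real translations. A real entire function of order at most $1$ with only real zeros is in $\mathcal{LP}$, by Hadamard's theorem. Replacing $H$ by $H-H(0)$ multiplies $F$ by a positive constant, so we **assume $H(0)=0$**, except in Section 14, where it does not matter.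

## 3. Integration by parts on the real axis

**Lemma 4.** Under the hypotheses of Theorem 1, $|h(it)|$ is nondecreasing in $|t|$ and tends to $\infty$; $\int_1^\infty|h'(it)||h(it)|^{-2}dt<\infty$; $F(x)$ converges locally uniformly for $x\in\mathbb R$; and $F\not\equiv0$ on $\mathbb R$.

**Step 1: size of $h$ on the axis.** This step shows that the real zeros make $|h(it)|$ monotone. From (1), with the parameters of $h$,
$$|h(it)|=|c|\,|t|^me^{at^2}\prod_k\Big(1+\frac{t^2}{x_k^2}\Big)^{1/2},$$
which is nondecreasing in $|t|$. It tends to $\infty$, because $h\ne ce^{bs}$ means that $h$ has a zero or $a>0$. It does not vanish for $t\neq0$.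

**Step 2: the integral of $|h'||h|^{-2}$.** This is what integration by parts will need. For $t\ge1$, the identity $\frac1{s+x_k}-\frac1{x_k}=\frac{-s}{x_k(s+x_k)}$ and $|it+x_k|\ge|x_k|$ give
$$\Big|\frac{h'}{h}(it)\Big|\le\frac mt+2at+|b|+t\sum_kx_k^{-2}=O(t).\tag{3}$$
If $a>0$ or there are infinitely many zeros, then $|h(it)|$ grows faster than any power of $t$, and $|h'||h|^{-2}=O(t)/|h|$ is integrable. Otherwise $h=pe^{b's}$ with $p$ a real polynomial of degree $d\ge1$. Suppose $b'\ne0$. Solving $q'+b'q=p$ gives $H=qe^{b's}+C$ with $q$ real of degree $d$. With $q_di^d=|q_d|e^{i\varphi}$, $q_d$ the leading coefficient of $q$,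
$$E(t)=|q_d|t^d\big(\cos(b't+\varphi)+O(1/t)\big)+O(1)\qquad(t\to+\infty),$$
which is unbounded above, a contradiction. So $b'=0$, $h$ is a polynomial, and $|h'||h|^{-2}=O(t^{-d-1})$.

**Step 3: convergence.** We use oscillation, since $e^{E}$ need not be integrable. Let $S=\sup E$, $|x|\le X$, and $T\ge1$ with $|h(iT)|\ge2X$. For $T'>T$, since $\frac{d}{dt}e^{H(it)+ixt}=i(h(it)+x)e^{H(it)+ixt}$,
$$\int_T^{T'}e^{H(it)+ixt}dt=\Big[\frac{e^{H(it)+ixt}}{i(h(it)+x)}\Big]_T^{T'}+\int_T^{T'}e^{H(it)+ixt}\frac{h'(it)}{(h(it)+x)^2}dt.\tag{4}$$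
For $t\ge T$ we have $|h(it)+x|\ge\frac12|h(it)|$, so the modulus is at most
$$e^S\Big(\frac4{|h(iT)|}+4\int_T^\infty\frac{|h'(it)|}{|h(it)|^2}dt\Big)\to0\quad(T\to\infty).$$
For real $x$ the integral over $(-\infty,0]$ is the complex conjugate of that over $[0,\infty)$. So $F$ converges locally uniformly on $\mathbb R$.

**Step 4: $F\not\equiv0$.** We identify $F$ with a distributional Fourier transform. The truncations of the bounded function $t\mapsto e^{H(it)}$ to $[-T,T]$ converge to it in $\mathcal S'$, so their Fourier transforms converge in $\mathcal S'$ to the Fourier transform of $e^{H(it)}$, a nonzero distribution. By Step 3 these transforms also converge locally uniformly to $F$. Tested against $C_c^\infty$ functions, which are dense in $\mathcal S$, the two limits agree. So $F\not\equiv0$. $\square$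

## 4. The equation $h(D)F=-zF$ and topmost zeros

Start with polynomials for which everything converges well.

**Definition (central polynomial).** A real polynomial $h$ is *central* if it has only real zeros, degree $d\ge1$, and leading coefficient $c$ with $ci^d=i|c|$. Then $d$ is odd. Put $N=d+1\ge2$.

For instance $s$ and $s(1-s^2)$ are central (for the latter $-i^3=i$), while $s^3$ and $s^2$ are not. If $h$ is central, $h(it)=i|c|t^d(1+O(1/t))$ as $t\to+\infty$, so by (2)
$$E(t)=-\frac{|c|}N|t|^N+O(|t|^{N-1})\qquad(|t|\ge1).\tag{5}$$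
As $N\ge2$, the integral $F$ converges absolutely and locally uniformly on $\mathbb C$, and $F$ is entire.

**Proposition 5.** If $h$ is central, then $F\in\mathcal{LP}$.

The first attempt is this. Integrating $\frac d{dt}e^{H(it)+izt}=i(h(it)+z)e^{H(it)+izt}$ over $\mathbb R$ gives $0$. Each $D$ produces a factor $it$ under the integral, so
$$h(D)F=-zF.\tag{6}$$
For $h=s$ this is $F'=-zF$, the Gaussian. Factor $h(D)=c\prod(D-r_j)$ with $r_j$ real. Suppose that the zeros of $F$ lie in $|\operatorname{Im}z|\le\Delta$ with $\Delta>0$, that the line $\operatorname{Im}z=\Delta$ contains a zero, and that $\operatorname{Im}(F'/F)<0$ on and above that line away from zeros, as one expects when all zeros lie on one side. Then $(D-r)F=F(F'/F-r)$ has no new zeros on or above that line, and each zero on the line loses one order: $(D-r)F=e^{rz}D(e^{-rz}F)$. After $d$ such factors the zeros on the top line have strictly smaller order. But the right side of (6) has exactly the zeros of $F$ there. Contradiction.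

The argument stops at its first words. Nothing says that the zeros of $F$ lie in a horizontal strip, or that a highest zero exists. For a trigonometric polynomial $\sum\Phi_ke^{i\eta kz}$ both are automatic, since it has finitely many zeros modulo its period. But a truncated Riemann sum for $F$ with coefficients $e^{H(i\eta k)}$ has no reason to satisfy an equation like (6). The idea is to choose the coefficients $\Phi_k$ by a *difference* equation, in such a way that an exact analogue of (6) holds, including at the two ends of the sum.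

## 5. A difference equation that ends exactly

**Lemma 6.** Let $u\not\equiv0$ be a real trigonometric polynomial (a finite sum $\sum a_\lambda e^{i\lambda z}$, $\lambda\in\mathbb R$, real on $\mathbb R$) with all zeros in $|\operatorname{Im}z|\le\Delta$, $\Delta>0$. Let $r\in\mathbb R$ and $v=(D-r)u\not\equiv0$. Then all zeros of $v$ lie in $|\operatorname{Im}z|\le\Delta$. On $\operatorname{Im}z=\Delta$, $v$ vanishes only at zeros of $u$, and a zero of $u$ of order $\mu$ there is a zero of $v$ of order $\mu-1$.

*Proof.* **Step 1: no zeros.** We dispose of this case first. $u$ has exponential type; if it has no zeros, Hadamard's theorem gives $u=Ce^{qz}$ with $q=u'/u$ real. As $u$ is bounded on $\mathbb R$, $q=0$. Then $u$ and $v$ are nonzero constants and there is nothing to prove.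

**Step 2: sign of $\operatorname{Im}(u'/u)$.** We show it is negative for $\operatorname{Im}z\ge\Delta$. By Hadamard, with $z_k$ the nonzero zeros of $u$ and $m$ the order at $0$,
$$\frac{u'}u=q+\frac mz+\sum_k\Big(\frac1{z-z_k}+\frac1{z_k}\Big),\qquad\sum|z_k|^{-2}<\infty.$$
The zeros are symmetric under conjugation, so the sum over zeros is real on $\mathbb R$. As $u'/u$ is real there too, $q$ is real. Also $\operatorname{Im}(1/z_k)=-\operatorname{Im}z_k/|z_k|^2$ with $|\operatorname{Im}z_k|\le\Delta$, so $\sum\operatorname{Im}(1/z_k)$ converges absolutely, and it is $0$ by symmetry. Hence for $y=\operatorname{Im}z\ge\Delta$ with $u(z)\ne0$,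
$$\operatorname{Im}\frac{u'}u(z)=-\sum_{\text{all zeros }\zeta}\frac{y-\operatorname{Im}\zeta}{|z-\zeta|^2}<0,$$
because each summand is $\ge0$, and by symmetry some zero has $\operatorname{Im}\zeta\le0<y$.

**Step 3: conclusion.** We read off the zeros of $v$. Where $\operatorname{Im}z\ge\Delta$ and $u(z)\ne0$, $v(z)=u(z)\big(\frac{u'}u(z)-r\big)\ne0$. At zeros of $u$, $v=e^{rz}D(e^{-rz}u)$ lowers the order by one. Since $v$ is real, its zeros also satisfy $\operatorname{Im}z\ge-\Delta$. $\square$

**Lemma 7.** Let $g(s)=Ce^{bs}\prod_{j=1}^d(s-r_j)$ with $C\ne0$, $b$, $r_j$ real, $d\ge1$. Let $T>0$, $M\in\mathbb Z_{\ge0}$, $\eta=T/(M+\frac12)$, and suppose $g(iT)=2i/\eta$. Put $w_k=\frac{i\eta}2g\big(i\eta(k+\frac12)\big)$. Define $\Phi_0=1$,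
$$\Phi_{k+1}(1-w_k)=\Phi_k(1+w_k)\quad(-M\le k\le M-1),\qquad\Phi_k=0\quad(|k|>M).\tag{7}$$
Then $f(z)=\sum_{|k|\le M}\Phi_ke^{i\eta kz}$ is well defined, real, and has only real zeros. In particular $f\in\mathcal{LP}$.

The recursion says $\Phi_{k+1}-\Phi_k=w_k(\Phi_{k+1}+\Phi_k)$, a symmetric discretization of $\frac{d\Phi}{dt}=ig(it)\Phi$, the equation satisfied by $\exp\int_0^tig(iu)\,du$.

*Example.* Let $g(s)=Cs$. The condition $g(iT)=2i/\eta$ means $C=2/(\eta T)$, so $w_k=-\frac{k+1/2}{M+1/2}$ and $\Phi_{k+1}/\Phi_k=\frac{M-k}{M+k+1}$. Hence $\Phi_k=\binom{2M}{M+k}\big/\binom{2M}M$ and $f(z)=(2\cos\frac{\eta z}2)^{2M}\big/\binom{2M}M$. The zeros are visibly real. This is the binomial approximation of the Gaussian.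

*Proof.* **Step 1: well defined and real.** We check that no division by zero occurs and that $\Phi_{-k}=\overline{\Phi_k}$. The function $|g(it)|=|C|\prod(t^2+r_j^2)^{1/2}$ is strictly increasing in $|t|$, and $\frac\eta2|g(iT)|=1$ with $T=\eta(M+\frac12)$. So $|w_k|<1$ for $-M\le k\le M-1$, and (7) determines all $\Phi_k$, forward and backward from $\Phi_0$. Since $g$ is real, $w_{-k-1}=-\overline{w_k}$. Writing (7) at index $-k-1$ and conjugating shows that $\overline{\Phi_{-k}}$ satisfies the same recursion with the same value at $0$. So $\Phi_{-k}=\overline{\Phi_k}$, and $f$ is real on $\mathbb R$.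

**Step 2: the recursion holds for all integers $k$.** This is where $g(iT)=2i/\eta$ enters. We have $w_M=\frac{i\eta}2\cdot\frac{2i}\eta=-1$ and $w_{-M-1}=-\overline{w_M}=1$. At $k=M$ both sides of (7) are $0$ (left: $\Phi_{M+1}=0$; right: $1+w_M=0$). At $k=-M-1$ both are $0$ (left: $1-w_{-M-1}=0$; right: $\Phi_{-M-1}=0$). For other $k$ outside the range all terms vanish. So $\Phi_{k+1}-\Phi_k=w_k(\Phi_{k+1}+\Phi_k)$ for every $k\in\mathbb Z$.

**Step 3: the exact analogue of (6).** Let
$$u=\cos\big(\tfrac{\eta z}2\big)f=\tfrac12\sum_k(\Phi_k+\Phi_{k+1})e^{i\eta(k+1/2)z}.$$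
Multiply the recursion by $e^{i\eta(k+1/2)z}$ and sum over $k$. The left side becomes
$$\sum_k\Phi_k\big(e^{i\eta(k-1/2)z}-e^{i\eta(k+1/2)z}\big)=-2i\sin\big(\tfrac{\eta z}2\big)f.$$
With $g(D)e^{i\lambda z}=g(i\lambda)e^{i\lambda z}$, where $e^{bD}$ is translation by $b$, the right side is $i\eta\,g(D)u$. Hence
$$g(D)u=-\frac2\eta\sin\big(\tfrac{\eta z}2\big)f,\qquad g(D)u(z)=C\Big[\prod_j(D-r_j)u\Big](z+b).\tag{8}$$
As $\eta\to0$, formally $\cos\to1$ and $\frac2\eta\sin\frac{\eta z}2\to z$, which gives back (6).

**Step 4: count zeros on the top line.** We now run the argument of Section 4. Suppose $f$ has a non-real zero. $f$ is $e^{-iM\eta z}$ times a polynomial in $e^{i\eta z}$, so it has finitely many zeros modulo its period, and they are symmetric under conjugation. Let $\Delta>0$ be the maximal imaginary part of a zero of $f$. Since $\cos\frac{\eta z}2$ has only real zeros, $\Delta$ is also the maximal imaginary part of a zero of $u$. For a function with period $4\pi/\eta$, let $n(\cdot)$ be the number of its zeros on $\operatorname{Im}z=\Delta$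 per period, with multiplicity. Thus $n(u)=n(f)\ge1$.

Let $v_0=u$, $v_j=(D-r_j)v_{j-1}$. These are real trigonometric polynomials of period $4\pi/\eta$. None vanishes identically, since otherwise $g(D)u\equiv0$, contradicting (8). Lemma 6, applied repeatedly with the same $\Delta$, gives $n(v_1)<n(u)$ and $n(v_j)\le n(v_{j-1})$. As $b$ is real, translation by $b$ does not change $n$, so $n(g(D)u)=n(v_d)<n(u)$. But $\sin\frac{\eta z}2$ has only real zeros, so by the first identity in (8) $n(g(D)u)=n(f)=n(u)$. Contradiction. So $f$ has only real zeros; it is real of exponential type, hence in $\mathcal{LP}$. $\square$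

## 6. From trigonometric sums to the integral

*Proof of Proposition 5.* **Step 1: adjust $h$ so that Lemma 7 applies.** We need $g(iT)=2i/\eta$ exactly; a small factor $e^{bs}$ corrects the phase and a small constant makes $M$ an integer. Choose $T_0\ge1$ and $C$ with $|\arg(h(it)/i)|\le\min(\pi/4,C/t)$ for $t\ge T_0$. For large $T$ put $\omega_T=\arg(h(iT)/i)$ and
$$b=-\frac{\omega_T}T,\qquad M=\Big\lfloor\frac{T|h(iT)|}2\Big\rfloor,\qquad(1+\kappa_T)\frac{T|h(iT)|}2=M+\frac12,\qquad\eta=\frac T{M+\frac12}.$$
As $T\to\infty$, $b,\kappa_T,\eta\to0$. Let $g_T=(1+\kappa_T)e^{bs}h$. Then $g_T\to h$ locally uniformly and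
$$g_T(iT)=(1+\kappa_T)e^{-i\omega_T}\,i|h(iT)|e^{i\omega_T}=(1+\kappa_T)\,i|h(iT)|=\frac{2i}\eta .$$
By Lemma 7, $f_T(z)=\eta\sum_{|k|\le M}\Phi_ke^{i\eta kz}\in\mathcal{LP}$. It remains to show $f_T\to F$ locally uniformly on $\mathbb C$; then $F\in\mathcal{LP}$ by closedness.

**Step 2: $\Phi_k$ on a compact range.** We show $\Phi_k\approx e^{H(i\eta k)}$. Fix $A$ and let $0\le\eta k\le A$. Then $w_j=O_A(\eta)$ for $0\le j<k$. Since $\log\frac{1+w}{1-w}=2w+O(w^3)$, and there are at most $A/\eta$ terms,
$$\Phi_k=\exp\sum_{j<k}\big(2w_j+O(\eta^3)\big)=\exp\Big(\eta\sum_{j<k}ig_T\big(i\eta(j+\tfrac12)\big)+O(\eta^2)\Big).$$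
The midpoint rule has error $O_A(\eta^2)$ here, since second derivatives of $g_T$ are bounded on compact sets uniformly in $T$. So the exponent is $\int_0^{\eta k}ig_T(it)\,dt+O(\eta^2)=H(i\eta k)+o(1)$, using $H(0)=0$. Thus $\Phi_k=e^{H(i\eta k)}+o(1)$ uniformly; for negative $k$ use $\Phi_{-k}=\overline{\Phi_k}$.

**Step 3: domination of the far coefficients.** We need $|\Phi_k|\le C_Re^{-(R+1)\eta|k|}$ uniformly in $T$. Let $T$ be so large that $|\omega_T|\le\frac\pi8$, $|\kappa_T|\le\frac12$. For $T_0\le t\le T$,
$$\Big|\arg\frac{g_T(it)}i\Big|\le\frac\pi4+|b|T\le\frac{3\pi}8,\qquad\text{so}\qquad\operatorname{Im}g_T(it)\ge\tfrac13|g_T(it)|\ge\tfrac16|h(it)|,$$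
because $\cos\frac{3\pi}8>\frac13$. Hence for $T_0\le t=\eta(j+\frac12)<T$ we get $\operatorname{Re}w_j=-\frac\eta2\operatorname{Im}g_T(it)\le-\frac{\eta|h(it)|}{12}$. Since $|w_j|<1$, we have $|1-w_j|^2<4$, and, as $\operatorname{Re}w_j<0$,
$$\Big|\frac{1+w_j}{1-w_j}\Big|^2=1+\frac{4\operatorname{Re}w_j}{|1-w_j|^2}\le1+\operatorname{Re}w_j\le e^{\operatorname{Re}w_j}.$$
So $|\Phi_{j+1}/\Phi_j|\le e^{-\eta|h(it)|/24}$. Given $R$, choose $A_0\ge T_0$ with $|h(it)|\ge24(R+1)$ for $t\ge A_0$. From the first index $k_0\ge0$ with $\eta(k_0+\frac12)\ge A_0$ on, each step costs a factor $e^{-(R+1)\eta}$. For $\eta\le1$ we have $\eta k_0\le A_0+1$, where Step 2 bounds the $\Phi_k$. So for all large $T$, $|\Phi_k|\le C_Re^{-(R+1)\eta|k|}$ for all $|k|\le M$.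

**Step 4: the limit.** We split the sum at $\eta|k|=A$. Let $|z|\le R$. The part with $\eta|k|>A$ is at most $C_R\sum_{\eta|k|>A}\eta e^{-\eta|k|}=O_R(e^{-A})$, uniformly in large $T$. The part with $\eta|k|\le A$ is, up to $o(1)$, a Riemann sum, and tends to $\int_{-A}^Ae^{H(it)+izt}dt$ uniformly in $|z|\le R$. Finally $\int_{|t|>A}e^{E(t)+R|t|}dt\to0$ as $A\to\infty$ by (5). So $f_T\to F$ uniformly on $|z|\le R$, for every $R$. $\square$

## 7. Approximants whose integrals explode on the axis

It is now tempting to take real-rooted polynomials $p_n\to h$ and let $n\to\infty$ in Proposition 5. Two things go wrong, and both can be seen for $h=\sin s$. Put $q_n(s)=s\prod_{k=1}^n(1-\frac{s^2}{k^2\pi^2})$, so that $q_n(it)=i|q_n(it)|$ for $t>0$.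

The polynomials $p_n=q_n(s)(1-\frac sn)^2$ converge to $\sin s$ and have only real zeros. But $\operatorname{Im}p_n(it)=|q_n(it)|(1-\frac{t^2}{n^2})$, so by (2) the corresponding $E_n$ tends to $+\infty$, faster than any power of $\log t$ and in fact like a power of $t$. Its exponent $H_n(it)+izt$ has polynomially bounded derivative, so the short-interval estimate shows that the integral diverges for every $z$. So $p_n$ must be repaired to be central.

Being central is not enough. For $R,R'>0$ the polynomial $q_n(s)(1-\frac sR)^2(1+\frac s{R'})^2$ is central: its leading coefficient has sign $(-1)^n$, its degree is $2n+5$, and $(-1)^ni^{2n+5}=i$. Let $R'\to\infty$ with $n,R$ fixed. On compact sets its $E$ converges to that of $q_n(1-\frac sR)^2$, which tends to $+\infty$ along the axis. So $\sup_tE$ becomes arbitrarily large as $R'\to\infty$. The exact obstacle is that $H_n\to H$ locally uniformly says nothing about $|t|>T$, and there $e^{E_n}$ may be huge; a bound on $\int_T^\infty e^{H_n(it)+ixt}dt$ must see cancellation, uniformly in $n$.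

The way past this is to leave the axis. With $\Pi=\int_0^sp$, we have to integrate $e^{\Pi(s)+xs}$ from $iT$ to $i\infty$, and only the endpoints matter. We look for a path from $iT$ along which $\operatorname{Re}\Pi$ decreases at a rate at least a fixed multiple of $|p(iT)|$, with a constant independent of $p$. The rate of decrease is at most $|p|$, so $|p|$ must not decay along the path. Real zeros give control of exactly this.

## 8. A descent path governed by $\arg p$ and $p'/p$

On $\mathbb H$ let $\theta=\arg p$ and write $p'/p=\mathcal Me^{-i\beta}$ with $\mathcal M>0$. If $p$ has only real zeros $r_j$, then $p'/p=\sum\frac1{s-r_j}$ has negative imaginary part, so $\beta\in(0,\pi)$. Moving in direction $e^{i\psi}$, $\log|p|$ changes at rate $\mathcal M\cos(\psi-\beta)$ and $\operatorname{Re}\Pi$ at rate $|p|\cos(\theta+\psi)$. Thus $\psi=\beta$ is the best direction for keeping $|p|$ large, it points into the upper half-plane, and it keeps $\theta$ fixed; while descent asks for $\theta+\psi$ near $\pi$. The rule is: among the directions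 with $\theta+\psi\in[\frac{3\pi}4,\frac{5\pi}4]$, take the one closest to $\beta$.

Constants: $K=\cot(\pi/8)$ and $\kappa=2^{-1/2}e^{-3\pi K/8}$.

**Lemma 8.** Let $p$ be a nonconstant real polynomial with only real zeros, $\Pi(s)=\int_0^sp$, $\theta$ a continuous branch of $\arg p$ on $\mathbb H$, and $T>0$ with $\theta(iT)\in(-\frac\pi8,\frac{9\pi}8)$. There is a unit-speed $C^1$ path $s:[0,\infty)\to\mathbb H$ with $s(0)=iT$, $\theta(s(\tau))\in[-\frac\pi8,\frac{9\pi}8]$ for all $\tau$, and
$$\operatorname{Re}\Pi(s(\tau))\le\operatorname{Re}\Pi(iT)-\kappa|p(iT)|\tau.$$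

*Example.* For $p=s$ and $\theta=\arg s$, at $iT$ we have $\theta=\beta=\frac\pi2$ and the allowed directions are $[\frac\pi4,\frac{3\pi}4]$. So $\psi=\frac\pi2$, and the path goes straight up. For $p=s^2$ and $\theta=2\arg s$, at $iT$ we have $\theta=\pi$, $\beta=\frac\pi2$, and the allowed directions are $[-\frac\pi4,\frac\pi4]$. So $\psi=\frac\pi4$: the path leaves the axis to the right, into the sector $\frac\pi6<\arg s<\frac\pi2$ where $\operatorname{Re}(s^3/3)<0$.

*Proof.* **Step 1: the vector field.** We write the rule as a differential equation. The function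
$$\psi=\min\Big\{\max\big\{\beta,\tfrac{3\pi}4-\theta\big\},\ \tfrac{5\pi}4-\theta\Big\}$$
is locally Lipschitz on $\mathbb H$, since $\beta$ and $\theta$ are smooth there. Let $s$ be the maximal solution of $s'=e^{i\psi(s)}$, $s(0)=iT$. Since $(\log p)'=\frac{p'}p s'=\mathcal Me^{i(\psi-\beta)}$ along it,
$$(\log|p|)'=\mathcal M\cos(\psi-\beta),\qquad\theta'=\mathcal M\sin(\psi-\beta),\qquad(\operatorname{Re}\Pi)'=|p|\cos(\theta+\psi)\le-\frac{|p|}{\sqrt2},\tag{9}$$
the last because $\theta+\psi\in[\frac{3\pi}4,\frac{5\pi}4]$.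

**Step 2: the path points upward.** This holds while $\theta\in[-\frac\pi8,\frac{9\pi}8]$. Then $\frac{5\pi}4-\theta\ge\frac\pi8$ and $\frac{3\pi}4-\theta\le\frac{7\pi}8$, so $\min(\beta,\frac\pi8)\le\psi\le\max(\beta,\frac{7\pi}8)$, hence $\psi\in(0,\pi)$.

**Step 3: three ranges of $\theta$.** We control $\theta$ and $|p|$ in each range, still with $\theta\in[-\frac\pi8,\frac{9\pi}8]$.

* (i) If $\theta\le\frac\pi4$, then $\frac{5\pi}4-\theta\ge\pi>\beta$, so $\psi=\max(\beta,\frac{3\pi}4-\theta)$ and $\xi:=\psi-\beta\in[0,\frac{7\pi}8]$. Hence $\theta'\ge0$ and $(\log|p|+K\theta)'=\mathcal M(\cos\xi+K\sin\xi)=\mathcal M\frac{\sin(\xi+\pi/8)}{\sin(\pi/8)}\ge0$.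
* (ii) If $\theta\ge\frac{3\pi}4$, then $\frac{3\pi}4-\theta\le0<\beta$, so $\psi=\min(\beta,\frac{5\pi}4-\theta)$ and $\xi:=\beta-\psi=\max(0,\beta+\theta-\frac{5\pi}4)\in[0,\frac{7\pi}8]$. Hence $\theta'\le0$ and $(\log|p|-K\theta)'=\mathcal M(\cos\xi+K\sin\xi)\ge0$.
* (iii) If $\frac\pi4\le\theta\le\frac{3\pi}4$, then $|\psi-\beta|\le\max(0,\frac{3\pi}4-\theta-\beta,\beta+\theta-\frac{5\pi}4)\le\frac\pi2$, so $(\log|p|)'\ge0$.

So when the path is forced to turn away from direction $\beta$, the loss in $\log|p|$ is paid for by a motion of $\theta$ toward the middle range, which can happen only once.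

**Step 4: $\theta$ never leaves, and the path exists for all time.** Let $\theta_0=\theta(iT)$. As long as $\theta$ has stayed in $[-\frac\pi8,\frac{9\pi}8]$, we claim $\min(\theta_0,\frac\pi4)\le\theta\le\max(\theta_0,\frac{3\pi}4)$. If $\theta(\tau_1)<\min(\theta_0,\frac\pi4)$, let $\tau_0<\tau_1$ be the last earlier time with $\theta(\tau_0)=\min(\theta_0,\frac\pi4)$. On $[\tau_0,\tau_1]$ we have $\theta\le\frac\pi4$, so $\theta$ is nondecreasing by (i), a contradiction. The upper bound follows in the same way from (ii). These bounds lie strictly inside $[-\frac\pi8,\frac{9\pi}8]$, so by continuity $\theta$ never leaves that interval. Then $\psi\in(0,\pi)$ always, $\operatorname{Im}s$ increases and the speed is $1$. On bounded time intervals $s$ stays in a compact subset of $\mathbb H$, so the solution exists for all $\tau\ge0$.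

**Step 5: lower bound for $|p|$.** We finish the estimate. If $\theta_0\in[\frac\pi4,\frac{3\pi}4]$, then $\theta$ stays there and $|p|$ is nondecreasing by (iii). If $\theta_0<\frac\pi4$, then until $\theta$ first reaches $\frac\pi4$ (if ever), (i) bounds the loss of $\log|p|$ by $K(\frac\pi4-\theta_0)\le\frac{3\pi}8K$. Afterwards Step 4, restarted there, keeps $\theta\in[\frac\pi4,\frac{3\pi}4]$, and (iii) applies. If $\theta_0>\frac{3\pi}4$, use (ii): the loss is at most $K(\theta_0-\frac{3\pi}4)\le\frac{3\pi}8K$. So $|p|\ge e^{-3\pi K/8}|p(iT)|$ along the path, and (9) gives the claim. $\square$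

## 9. Moving the tail of the integral onto the path

**Lemma 9.** Let $p$ be central, $\Pi(s)=\int_0^sp$, and let $\theta$ be the branch of $\arg p$ on $\mathbb H$ with $\theta(it)\to\frac\pi2$ as $t\to\infty$. Assume $\theta(iT)\in(-\frac\pi8,\frac{9\pi}8)$ and $0\le X<\kappa|p(iT)|$. Then for real $|x|\le X$,
$$\Big|\int_T^\infty e^{\Pi(it)+ixt}dt\Big|\le\frac{e^{\operatorname{Re}\Pi(iT)}}{\kappa|p(iT)|-X}.$$

*Proof.* **Step 1: the bound on the path.** We estimate the integral on the path of Lemma 8. The left side is $\big|\int_{iT}^{i\infty}e^{\Pi(s)+xs}ds\big|$. On the path $|\operatorname{Re}s(\tau)|\le\tau$, so $|e^{xs}|\le e^{X\tau}$, and the integral along it is at most $\int_0^\infty e^{\operatorname{Re}\Pi(iT)-\kappa|p(iT)|\tau+X\tau}d\tau$, which is the right side. It remains to show that the two integrals are equal.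

**Step 2: where the path goes.** We show that it ends in the same valley as the axis. As $\tau\to\infty$, $\operatorname{Re}\Pi(s(\tau))\to-\infty$, so $\rho:=|s(\tau)|\to\infty$; also $\rho\le T+\tau$. Let $c$ be the leading coefficient, $d=\deg p$, $N=d+1$, and write $s=i\rho e^{i\chi}$, $|\chi|<\frac\pi2$. For $s\in\mathbb H$ with $|s|$ large, $\arg(s-r_j)=\arg s+O(1/|s|)$ uniformly, all arguments taken in $(0,\pi)$: the difference lies in $(-\pi,\pi)$ and is an argument of $1-r_j/s$. By the choice of branch,
$$\theta(s)=\tfrac\pi2+d\chi+O(1/\rho).$$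
On the path $\theta\in[-\frac\pi8,\frac{9\pi}8]$, so $d|\chi|\le\frac{5\pi}8+O(1/\rho)$ and $N|\chi|\le\frac Nd\cdot\frac{5\pi}8+O(1/\rho)\le\frac{5\pi}4+O(1/\rho)$. Since $ci^N=-|c|$,
$$\operatorname{Re}\Pi(s)=-\frac{|c|}N\rho^N\cos N\chi+O(\rho^{N-1}).\tag{10}$$
This is negative on the path for large $\tau$, so $\cos N\chi\ge-O(1/\rho)$. If $N|\chi|>\frac{3\pi}4$ then, for large $\rho$, $\frac{3\pi}4<N|\chi|\le\frac{4\pi}3$ and $\cos N\chi\le-\frac12$, which is impossible. So $N|\chi|\le\frac{3\pi}4$ for large $\tau$.

**Step 3: the connecting arc is negligible.** Join $s(\tau)$ to $i\rho$ by the arc $i\rho e^{i\chi}$, with $\chi$ between its value at $s(\tau)$ and $0$. On the arc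
$$\frac d{d\chi}\operatorname{Re}\Pi=\operatorname{Re}\big(p(s)\,is\big)=|c|\rho^N\big(\sin N\chi+O(1/\rho)\big).$$
For $\frac\pi4\le N|\chi|\le\frac{3\pi}4$ and $\rho$ large, this has the sign of $\chi$, so $\operatorname{Re}\Pi$ increases with $|\chi|$. On this part of the arc it is therefore $\le\operatorname{Re}\Pi(s(\tau))$. For $N|\chi|\le\frac\pi4$, (10) gives $\operatorname{Re}\Pi\le-c'\rho^N$ with $c'>0$. So the arc integral is at most
$$\pi\rho\,e^{X\rho}\Big(e^{\operatorname{Re}\Pi(iT)-\kappa|p(iT)|\tau}+e^{-c'\rho^N}\Big)\to0,$$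
because $\tau\ge\rho-T$, $X<\kappa|p(iT)|$ and $N\ge2$. Cauchy's theorem for the loop made of the path, the arc and the axis gives the equality. $\square$

## 10. Admissible heights and central approximants

**Definition (admissible).** $T>0$ is *admissible* for $h$ if $\operatorname{Im}h(iT)>-\sin(\frac\pi8)|h(iT)|$, that is, if some value of $\arg h(iT)$ lies in $(-\frac\pi8,\frac{9\pi}8)$.

For $h=\sin s$ or $h=s^2$ every $T>0$ is admissible ($h(iT)=i\sinh T$ and $-T^2$ respectively); for $h=-s$ none is.

**Lemma 10.** Under the hypotheses of Theorem 1 there are arbitrarily large admissible $T$.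

*Proof.* Otherwise $E'(t)=-\operatorname{Im}h(it)\ge\sin(\frac\pi8)|h(it)|$ for all large $t$. As $|h(it)|\to\infty$, $E\to+\infty$, contradicting $\sup E<\infty$. $\square$

**Lemma 11.** If $h$ is as in Theorem 1 and $T$ is admissible, there are central polynomials $h_n\to h$ locally uniformly such that the branch $\theta_n$ of $\arg h_n$ on $\mathbb H$ with $\theta_n(it)\to\frac\pi2$ $(t\to\infty)$ satisfies $\theta_n(iT)\in(-\frac\pi8,\frac{9\pi}8)$.

The branch condition matters: it ties the argument at height $T$ to that at infinity. The repair adds very distant real zeros. For $h=s^2$ the branch equal to $\pi$ on the axis is off by $\frac\pi2$, and $s^2(1-s/R)$ is central, since $-\frac1Ri^3=\frac iR$.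

*Proof.* **Step 1: how far off is the limit of the argument?** Let $p_n\to h$ locally uniformly with $p_n$ real polynomials having only real zeros, nonconstant for large $n$ because $h$ is nonconstant. Since $p_n(iT)\to h(iT)\ne0$ and admissibility is an open condition, for large $n$ there is a branch $\vartheta_n$ of $\arg p_n$ on $\mathbb H$ with $\vartheta_n(iT)\in(-\frac\pi8,\frac{9\pi}8)$. The leading coefficient is real, so $\vartheta_n(it)\to\frac\pi2+k\frac\pi2$ as $t\to\infty$ for some $k=k_n\in\mathbb Z$.

**Step 2: correct it from far away.** We add factors that turn the argument at infinity and not at $iT$. Put $h_n=p_n\cdot(1-\frac sR)^k$ if $k\ge0$, and $h_n=p_n\cdot(1+\frac sR)^{|k|}$ if $k<0$. On $\mathbb H$ use $\arg(1-\frac sR)\in(-\pi,0)$ and $\arg(1+\frac sR)\in(0,\pi)$. Along $s=it$, $t\to\infty$, these tend to $-\frac\pi2$ and $+\frac\pi2$, so the resulting branch of $\arg h_n$ tends to $\frac\pi2$. At $s=iT$ they tend to $0$ as $R\to\infty$. So for $R=R_n$ large, depending on $n$ and $k_n$, the branch lies in $(-\frac\pi8,\frac{9\pi}8)$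 at $iT$, and $|h_n-p_n|<\frac1n$ on $|s|\le n$. Thus $h_n\to h$ locally uniformly. The limit $\frac\pi2$ means exactly $ci^d=i|c|$ for the leading coefficient and degree of $h_n$; this forces $d$ odd, so $d\ge1$, and $h_n$ is central. $\square$

## 11. Compactness in $\mathcal{LP}$ from a real interval

Our estimates live on real intervals, since Lemma 9 is for real $x$. The next lemma carries them to $\mathbb C$.

**Lemma 12.** Let $f_m\in\mathcal{LP}$ converge uniformly on a compact real interval $I$ to a function $f$ that does not vanish identically on the interior of $I$. Then a subsequence converges locally uniformly on $\mathbb C$ to some $\widetilde f\in\mathcal{LP}$ with $\widetilde f=f$ on $I$.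

*Proof.* **Step 1: a point with bounded logarithmic derivatives.** We use that $\log|f_m|$ is concave where $f_m\ne0$. $f$ is continuous; choose $x_0$ and $\delta>0$ with $f\ne0$ on $J=[x_0-2\delta,x_0+2\delta]\subset I$. For large $m$, $f_m\ne0$ on $J$, and $\varphi_m=\log|f_m|$ satisfies $|\varphi_m|\le L$ on $J$ with $L$ independent of $m$. By (1), $\varphi_m''\le0$ on $J$. Concavity gives $|\varphi_m'|\le2L/\delta$ on $[x_0-\delta,x_0+\delta]$: compare with the difference quotients over $[x-\delta,x]$ and $[x,x+\delta]$. Hence $\int_{x_0-\delta}^{x_0+\delta}(-\varphi_m'')\le4L/\delta$, and some $x_m$ in this interval of length $2\delta$ has $S_m:=-\varphi_m''(x_m)\le2L/\delta^2$.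

**Step 2: local boundedness on $\mathbb C$.** The product formula turns Step 1 into a bound everywhere. Since $f_m(x_m+\cdot)\in\mathcal{LP}$ is nonzero at $0$,
$$\frac{f_m(x_m+w)}{f_m(x_m)}=e^{-aw^2+\varphi_m'(x_m)w}\prod_k\Big(1-\frac w{\zeta_k}\Big)e^{w/\zeta_k},\qquad2a+\sum_k\zeta_k^{-2}=S_m,$$
with $a\ge0$ and $\zeta_k$ real: compare the first two derivatives of the logarithm at $w=0$. From $\log|1-v|=\frac12\log(1-2\operatorname{Re}v+|v|^2)\le-\operatorname{Re}v+\frac12|v|^2$ we get $|(1-v)e^v|\le e^{|v|^2/2}$. So the modulus of the quotient is at most $\exp\big(|\varphi_m'(x_m)||w|+\frac12S_m|w|^2\big)$. As $|f_m(x_m)|\le e^L$ and the $x_m$ are bounded, $(f_m)$ is locally bounded on $\mathbb C$. Montel's theorem and the closedness of $\mathcal{LP}$ give the claim. $\square$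

## 12. Part (A): from tails to the limit

**Step 1: replace $F$ by functions in $\mathcal{LP}$.** We compare $F$ on $[-X,X]$ with a central integral. Convergence and $F\not\equiv0$ are Lemma 4. Fix $X>0$ such that $F\not\equiv0$ on $(-X,X)$. Let $T$ be admissible and so large that $\kappa|h(iT)|>2X$. Take $h_n$ from Lemma 11, $H_n=\int_0^sh_n$, $F_n(z)=\int_{-\infty}^\infty e^{H_n(it)+izt}dt$. By Proposition 5, $F_n\in\mathcal{LP}$. For large $n$ we have $\kappa|h_n(iT)|>X$, and Lemma 9 applies to $[T,\infty)$; for real $x$ the integral over $(-\infty,-T]$ is the conjugate of that over $[T,\infty)$. So for real $|x|\le X$,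
$$\Big|F_n(x)-\int_{-T}^Te^{H_n(it)+ixt}dt\Big|\le\frac{2e^{\operatorname{Re}H_n(iT)}}{\kappa|h_n(iT)|-X}.$$

**Step 2: $n\to\infty$ with $T$ fixed.** On $[-T,T]$ only locally uniform convergence is needed. Since $H_n\to H$ locally uniformly (recall $H(0)=0$), some $f_T:=F_{n(T)}\in\mathcal{LP}$ satisfies
$$\sup_{|x|\le X}\Big|f_T(x)-\int_{-T}^Te^{H(it)+ixt}dt\Big|\le\frac{2e^{E(T)}}{\kappa|h(iT)|-X}+\frac1T.$$

**Step 3: $T\to\infty$.** We let $T\to\infty$ through admissible values, which exist by Lemma 10. $E$ is bounded above, $|h(iT)|\to\infty$, and $\int_{-T}^T\to F$ uniformly on $[-X,X]$ by Lemma 4. So $f_T\to F$ uniformly on $[-X,X]$. By Lemma 12 there is $\widetilde F_X\in\mathcal{LP}$ equal to $F$ on $[-X,X]$.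

**Step 4: independence of $X$.** For any two such values of $X$, the functions $\widetilde F_X$ agree on the smaller interval, hence are equal by the identity theorem. Call the common function $\widetilde F$. It equals $F$ on $\mathbb R$, is unique by the identity theorem, and is not $\equiv0$. This proves (A).

## 13. Part (B): values at complex points by Abel's theorem

Let $I_+(z)=\int_0^\infty e^{H(it)+izt}dt$. Since $H(-it)=\overline{H(it)}$, the integral over $(-\infty,0]$ at $z$ converges if and only if $I_+(\bar z)$ does, and it then equals $\overline{I_+(\bar z)}$.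

**Step 1: Abel's theorem for $I_+$.** Convergence at one point should give analyticity above it and continuity from above. Suppose $I_+$ converges at $z_1$, and put $J(t)=\int_t^\infty e^{H(iu)+iz_1u}du\to0$. For $\operatorname{Im}(z-z_1)>0$ and $0\le A<B$,
$$\int_A^Be^{H(it)+izt}dt=-\Big[J(t)e^{i(z-z_1)t}\Big]_A^B+i(z-z_1)\int_A^BJ(t)e^{i(z-z_1)t}dt,$$
which is at most $\sup_{t\ge A}|J|\cdot\big(2+\frac{|z-z_1|}{\operatorname{Im}(z-z_1)}\big)$ in modulus. So $I_+$ converges locally uniformly and is analytic in $\operatorname{Im}z>\operatorname{Im}z_1$. On the ray $\{z_1+i\varepsilon:\varepsilon\ge0\}$ the convergence is uniform, so $I_+(z_1)=\lim_{\varepsilon\downarrow0}I_+(z_1+i\varepsilon)$.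

**Step 2: continuation to $z_0$.** We compare with $\widetilde F$ in a strip. For real $z_0$, (B) is (A). Let the integral converge at $z_0\notin\mathbb R$ and put $\eta=|\operatorname{Im}z_0|$. Then $I_+$ converges at $z_0$ and at $\bar z_0$, one of which has imaginary part $-\eta$. By Step 1, $I_+$ is analytic in $\operatorname{Im}z>-\eta$, so $I_+(z)+\overline{I_+(\bar z)}$ is analytic in $|\operatorname{Im}z|<\eta$. It equals $\widetilde F$ on $\mathbb R$, hence in the strip. Let $z\to z_0$ vertically from inside the strip. Then $I_+(z)\to I_+(z_0)$ and $I_+(\bar z)\to I_+(\bar z_0)$: at the point with imaginary part $+\eta$ by continuity, at the point with imaginary part $-\eta$ by Abel's theorem. So the integral at $z_0$ equals $\widetilde F(z_0)$. This completes the proof of Theorem 1. $\square$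

**Remark (a sufficient condition for convergence everywhere).** Assume the hypotheses of Theorem 1 and $|h(it)|e^{-\eta t}\to\infty$ as $t\to+\infty$ for every $\eta>0$ (for example $a>0$). Then the integral converges for all $z\in\mathbb C$, so $F=\widetilde F\in\mathcal{LP}$. Indeed, use (4) with $x$ replaced by $z$, $|z|\le R$. By (3), $|h'/h|(it)=O(t)$, and $|h(it)+z|\ge\frac12|h(it)|$ for large $t$. So the boundary terms are $O(e^{Rt}/|h(it)|)$ and the integrand is $O(te^{Rt}/|h(it)|)$. As $|h(it)|\ge e^{2Rt}$ eventually, when $R>0$ both are $O(te^{-Rt})$. The half-line $(-\infty,0]$ follows by conjugation.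

## 14. A kernel whose integral diverges at every non-real point

In the Airy example the integral diverges off $\mathbb R$ because $e^{E}$ does not decay. Under the hypotheses of the conjecture $E\to-\infty$, but it may do so very slowly along a sequence. We build such an $E$ as $-G$, and then add a large function with real zeros to force $h\in\mathcal{LP}$ without touching $E$.

*Proof of Proposition 3.* **Step 1: a slowly growing $G$.** Let $a_k=4^k$, $B_n=\prod_{1\le k<n}(a_n/a_k)^4=4^{2n(n-1)}$, $\varepsilon_n=n/B_n$, which is summable, and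
$$G(t)=\prod_{k\ge1}\Big(\big(1-t^2/a_k^2\big)^2+\varepsilon_k\Big).$$
The product converges locally uniformly to a real even entire function. For $|t|=r$ each factor has modulus at most $(1+\varepsilon_k)(1+r^2/a_k^2)^2$, so $\log|G|=O(\log^2r)$ for large $r$, and $G$ has order $0$.

**Step 2: $G(t)\to\infty$ on $\mathbb R$.** We bound $G$ below near each $a_n$. The intervals $[a_n/2,2a_n]$, $n\ge1$, cover $[2,\infty)$. Let $t\in[a_n/2,2a_n]$ with $n\ge2$, and $c_0=\prod_{i\ge1}(1-4\cdot16^{-i})^2>0$. For $k=n-i<n$ we have $(a_k/t)^2\le4\cdot16^{-i}$, so the factors $k<n$ have product at least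
$$c_0\prod_{k<n}(t/a_k)^4=c_0(t/a_n)^{4(n-1)}B_n .$$
For $k=n+i>n$ we have $(t/a_k)^2\le4\cdot16^{-i}$, so those factors have product at least $c_0$. If $|t/a_n-1|\le\frac1n$, bound the $n$-th factor below by $\varepsilon_n$:
$$G(t)\ge c_0^2\,\varepsilon_nB_n\big(1-\tfrac1n\big)^{4(n-1)}\ge c_0^2e^{-4}n.$$
Otherwise $|1-t^2/a_n^2|\ge|1-t/a_n|\ge\frac1n$, and $G(t)\ge c_0^2n^{-2}2^{-4(n-1)}4^{2n(n-1)}=c_0^2n^{-2}4^{2(n-1)^2}$. Both bounds tend to $\infty$.

**Step 3: $G(a_n)\le C_1n$.** This is the slowness. At $t=a_n$ the factors $k>n$ are at most $1+\varepsilon_k$, and the factor $k=n$ is $\varepsilon_n$. For $k<n$ use $(y^2-1)^2+\varepsilon\le y^4(1+\varepsilon)$ for $y\ge1$, with $y=a_n/a_k$. So $G(a_n)\le\varepsilon_nB_n\prod_k(1+\varepsilon_k)=C_1n$.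

**Step 4: definition of $H$.** We add a dominant real-rooted part. Let $H_e(s)=-G(is)$ and $Q=H_e'$, which is real, odd and of order $0$, so $|Q(s)|\le Ce^{|s|^{1/4}}$. Let $P(s)=\cos\sqrt s\,\cosh\sqrt s$, which is real and entire of order $\frac12$. It is even, because $\sqrt s\mapsto i\sqrt s$ exchanges the two factors. Its zeros are $\pm((k-\frac12)\pi)^2$, $k\ge1$, all simple. Put
$$h=\Lambda P+Q,\qquad H(s)=\Lambda\int_0^sP+H_e(s),\qquad\Lambda>0\text{ large}.$$

**Step 5: $P$ dominates $Q$ on circles.** We prepare Rouché's theorem. For $\sqrt s=\alpha+i\gamma$,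
$$|P|^2=(\cos^2\alpha+\sinh^2\gamma)(\sinh^2\alpha+\cos^2\gamma),$$
symmetric in $\alpha,\gamma$. Let $|s|=(n\pi)^2$, $n\ge1$, and say $|\alpha|\ge|\gamma|$, so $|\alpha|\ge n\pi/\sqrt2$. Either $|\gamma|\ge1$ and $\sinh^2\gamma\ge1$, or $|\gamma|<1$ and $0\le n\pi-|\alpha|=\frac{\gamma^2}{n\pi+|\alpha|}\le\frac1\pi$, whence $\cos^2\alpha\ge\frac12$. So $|P|\ge\frac1{\sqrt2}\sinh(n\pi/\sqrt2)$ there, while $|Q|\le Ce^{\sqrt{n\pi}}$. Hence for $\Lambda$ large, $|\Lambda P|>|Q|$ on all circles $|s|=(n\pi)^2$, $n\ge1$.

**Step 6: $h\in\mathcal{LP}$.** We count zeros twice. By Rouché, $h$ has in $|s|<(n\pi)^2$ as many zeros as $P$, namely $2n$. On the other hand $P(\pm(k\pi)^2)=(-1)^k\cosh k\pi$, so by Step 5 $h(\pm(k\pi)^2)$ has the sign $(-1)^k$ for $k\ge1$, and also for $k=0$ because $Q(0)=0$. The resulting sign changes give $2n$ real zeros in $|s|<(n\pi)^2$. So all zeros of $h$ are real. As $h$ has order at most $\frac12$ and $h(0)=\Lambda\ne0$, $h=h(0)\prod(1-s/\rho_k)$ with $\sum|\rho_k|^{-1}<\infty$, hence $h\in\mathcal{LP}$.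

**Step 7: $H$ satisfies the hypotheses.** $H$ is real, and transcendental because $h$ has infinitely many zeros. Since $P$ is real and even, $P(iu)$ is real for real $u$, so $\int_0^{it}P=i\int_0^tP(iu)\,du$ is imaginary. Thus $\operatorname{Re}H(it)=H_e(it)=-G(t)\to-\infty$.

**Step 8: divergence.** We apply the short-interval estimate at the points $a_n$. Let $z=x-i\eta$ with $\eta>0$, and write $H(it)=E(t)+iO(t)$. From $\cos w\cosh w=\frac12\big(\cos((1+i)w)+\cos((1-i)w)\big)$ with $w=\sqrt{t/2}\,(1+i)$, for $t>0$,
$$0<O'(t)=\Lambda P(it)=\tfrac\Lambda2\big(\cos\sqrt{2t}+\cosh\sqrt{2t}\big)\le\Lambda e^{\sqrt{2t}},\qquad|E'(t)|=|Q(it)|\le Ce^{t^{1/4}},$$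
the second because $Q(it)$ is imaginary. On $[a_n,a_n+\ell_n]$ with
$$\ell_n^{-1}=1+|x|+\Lambda e^{\sqrt{2(a_n+1)}}+Ce^{(a_n+1)^{1/4}},$$
the phase $O(t)+xt$ and $E(t)$ each change by at most $1$. So by Step 3
$$\Big|\int_{a_n}^{a_n+\ell_n}e^{H(it)+izt}dt\Big|\ge(\cos1)\,\ell_n\,e^{-C_1n-1+\eta a_n}\to\infty,$$
since $a_n=4^n$ while $\log(1/\ell_n)=O(2^n)$. By Cauchy's criterion the integral over $[0,\infty)$ diverges at $z$. The integral over $(-\infty,0]$ converges absolutely for such $z$, since $E$ is bounded above and $|e^{izt}|=e^{\eta t}$; so the symmetric limit $\lim_{T\to\infty}\int_{-T}^T$ does not exist either. If $\operatorname{Im}z>0$, the half-line $(-\infty,0]$ diverges, by conjugation. $\square$
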